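\title{Optimal DP-covers need not be canonical on a clique}

\begin{abstract}
The DP color function $P_{DP}(G,m)$ is the least number of colorings of a graph $G$ over all $m$-fold covers, and for a clique $K$ of $G$ the function $P'_{DP}(G,K,m)$ is the same minimum over the full covers that are canonically labeled on $K$. We answer in the negative the question of whether the two functions agree for all large $m$ when $|K|\ge 3$: for every clique size $k\ge3$ and every $h\ge1$ there is an $n$-vertex graph for which they differ by at least $hm^{n-3}-O(m^{n-4})$. The construction encodes the Baumslag--Solitar relation $ta^2t^{-1}=a^3$ in the triangles of $G$. We also show that the order $m^{n-3}$ is best possible, and that the two functions agree for large $m$ when fewer than $2(k-2)$ induced 4-cycles of $G$ fail to be null-homotopic in the 2-complex formed by $G$ and its triangles.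
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and $[m]=\{1,\dots,m\}$. A \emph{cover} of a graph $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L$ assigns to each $v\in V(G)$ a set $L(v)\subseteq V(H)$, the \emph{list} of $v$, such that
\begin{itemize}
\item[(i)] the sets $L(v)$, $v\in V(G)$, partition $V(H)$;
\item[(ii)] each $H[L(v)]$ is a complete graph;
\item[(iii)] if $u\ne v$ and $H$ has an edge between $L(u)$ and $L(v)$, then $uv\in E(G)$;
\item[(iv)] if $uv\in E(G)$, the edges of $H$ between $L(u)$ and $L(v)$ form a (possibly empty) matching.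
\end{itemize}
The cover is \emph{$m$-fold} if every list has $m$ elements, and \emph{full} if every matching in (iv) is perfect. An \emph{$\mathcal H$-coloring} of $G$ is an independent set of $H$ of size $|V(G)|$; by (ii) it contains exactly one element of each list. One thinks of $L(v)$ as the colors available at $v$, and of the matching over $uv$ as the pairs of colors forbidden on the edge $uv$. Let $P_{DP}(G,\mathcal H)$ be the number of $\mathcal H$-colorings. The \emph{DP color function} $P_{DP}(G,m)$ is the minimum of $P_{DP}(G,\mathcal H)$ over all $m$-fold covers $\mathcal H$ of $G$. A matching between two $m$-element sets extends to a perfect matching, and adding edges to $H$ creates no new independent sets, so this minimum is attained by a full cover.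

An $m$-fold cover \emph{admits a canonical labeling} if its vertices can be named so that $L(v)=\{(v,j):j\in[m]\}$ for every $v$ and, for every edge $uv$, the edges of $H$ between $L(u)$ and $L(v)$ are exactly the pairs $(u,j)(v,j)$, $j\in[m]$. The colorings of such a cover are the proper colorings of $G$ with colors in $[m]$, so their number is the chromatic polynomial $P(G,m)$. For $S\subseteq V(G)$ let $\mathcal H_S$ be the cover of $G[S]$ obtained by restricting $L$ to $S$ and $H$ to $\bigcup_{v\in S}L(v)$. For a clique $K$ of $G$, an $m$-fold cover $\mathcal H$ of $G$ is \emph{conducive} to $K$ if it is full and $\mathcal H_K$ admits a canonical labeling. The \emph{$K$-canonical DP color function} $P'_{DP}(G,K,m)$ is the minimum of $P_{DP}(G,\mathcal H)$ over the $m$-fold covers $\mathcal H$ conducive to $K$. A canonically labeled cover of $G$ is conducive to $K$, so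
\begin{equation}\label{eq:chain}
P_{DP}(G,m)\le P'_{DP}(G,K,m)\le P(G,m).
\end{equation}
The gap in the first inequality measures what an adversary choosing the cover loses by being forced to use ordinary coloring on $K$.

If $|K|\le2$ nothing is lost: over a single edge $xy$ one names $L(x)$ arbitrarily and $L(y)$ along the perfect matching, so every full cover is conducive to $K$ and $P'_{DP}(G,K,m)=P_{DP}(G,m)$ for all $m$. It is known that for $|K|=3$ there are $G$ and $K$ with $P'_{DP}(G,K,4)>P_{DP}(G,4)$. The following question was posed in~\cite{KMMT}.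

\begin{quote}
\emph{Let $K$ be a clique of a graph $G$ with $|K|\ge3$. Is there an $m_0$ such that $P'_{DP}(G,K,m)=P_{DP}(G,m)$ for all $m\ge m_0$?}
\end{quote}

One would guess that the answer is yes. A full cover fails to be conducive to $K$ exactly when following the matchings around some triangle of $K$ does not bring every color back to itself, and such a twist works against the adversary: in an $n$-vertex graph, each color displaced around a triangle adds about $m^{n-3}$ colorings (Lemma~\ref{lem:expansion}), and $m^{n-3}$ is already the largest order by which any cover can fall below $P(G,m)$. Nevertheless the answer is no, for every clique size and for all large $m$.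

\begin{theorem}\label{thm:main}
For all integers $k\ge3$ and $h\ge1$ there are a graph $G$, a clique $K$ of $G$ with $|K|=k$, and a constant $\gamma$ such that, with $n=|V(G)|$, for all sufficiently large $m$,
\[
P'_{DP}(G,K,m)-P_{DP}(G,m)\ \ge\ h\,m^{n-3}-\gamma\,m^{n-4}.
\]
In particular $P'_{DP}(G,K,m)>P_{DP}(G,m)$ for all large $m$.
\end{theorem}

The second result shows that the gap is never of larger order, and that the natural guess is right under a topological condition. Let $\Delta(G)$ be the 2-dimensional complex obtained from $G$ by filling in each triangle of $G$ with a 2-cell.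

\begin{theorem}\label{thm:upper}
Let $G$ be a graph with $n$ vertices and $K$ a clique of $G$ with $|K|=k\ge3$.
\begin{itemize}
\item[(a)] If $Q$ is the number of induced 4-cycles of $G$, then for $m\ge2^{|E(G)|}$,
\[
P'_{DP}(G,K,m)-P_{DP}(G,m)\le Q\,m^{n-3}+2^{|E(G)|}m^{n-4}.
\]
So the order $m^{n-3}$ in Theorem~\ref{thm:main} is best possible.
\item[(b)] Let $q$ be the number of induced 4-cycles of $G$ that are not null-homotopic in $\Delta(G)$. If $q<2(k-2)$, then there is an $m_0$ with $P'_{DP}(G,K,m)=P_{DP}(G,m)$ for all $m\ge m_0$. This covers all $G$ with at most one induced 4-cycle and all $G$ whose clique complex is simply connected.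
\end{itemize}
\end{theorem}

Sections~\ref{sec:mon} and~\ref{sec:expansion} translate covers into permutations and compute $P_{DP}(G,\mathcal H)-P(G,m)$ to leading order. We prove Theorem~\ref{thm:upper} in Section~\ref{sec:upper}, before Theorem~\ref{thm:main}, because its proof shows what a counterexample must look like: it needs a group relation whose consequences for finite permutations change drastically when the relation may fail at a bounded number of points. Section~\ref{sec:BS} provides one, Sections~\ref{sec:graph} and~\ref{sec:covers} build it into a graph, and Section~\ref{sec:proof} compares the counts.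

\section{Monodromy and flat triangles}\label{sec:mon}

From now on all covers are full and $m$-fold, and we call the elements of the lists \emph{points}. For an edge $xy$ of $G$ the perfect matching over $xy$ is a bijection $\pi_{xy}\colon L(x)\to L(y)$, and $\pi_{yx}=\pi_{xy}^{-1}$. Maps are composed from right to left. For a walk $w=(w_0,w_1,\dots,w_\ell)$ the \emph{transport} along $w$ is the bijection $\pi_{w_{\ell-1}w_\ell}\cdots\pi_{w_0w_1}\colon L(w_0)\to L(w_\ell)$. If $w$ is closed, this is a permutation of $L(w_0)$, the \emph{monodromy} $\operatorname{mon}(w)$. Writing $ww'$ for the walk $w$ followed by $w'$, and $w^{-1}$ for $w$ reversed, we have $\operatorname{mon}(ww')=\operatorname{mon}(w')\operatorname{mon}(w)$ and $\operatorname{mon}(w^{-1})=\operatorname{mon}(w)^{-1}$ for closed walks from the same vertex.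

For a permutation $\sigma$ of a finite set let $\|\sigma\|$ be the number of points that $\sigma$ moves. Then $\|\sigma\|\neq1$, $\|\sigma^{-1}\|=\|\sigma\|$, $\|\varphi\sigma\varphi^{-1}\|=\|\sigma\|$ for every bijection $\varphi$ onto another set, and $\|\sigma\rho\|\le\|\sigma\|+\|\rho\|$. Changing the starting vertex of a cycle $C$ of $G$ conjugates its monodromy by a transport, and changing the direction inverts it. So the \emph{defect} $d(C)=\|\operatorname{mon}(C)\|$ depends only on $C$ and the cover. A triangle is \emph{flat} if its defect is $0$; otherwise its defect is at least $2$. For a triangle $T=xyz$, the monodromy $\pi_{zx}\pi_{yz}\pi_{xy}$ fixes a point $i\in L(x)$ if and only if $\pi_{yz}\pi_{xy}(i)=\pi_{xz}(i)$. Hence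
\begin{equation}\label{eq:tri}
\pi_{yz}\pi_{xy}\text{ and }\pi_{xz}\text{ differ at exactly }d(T)\text{ points of }L(x),
\end{equation}
and $T$ is flat if and only if $\pi_{xz}=\pi_{yz}\pi_{xy}$. The two quantities that govern the count are
\[
D=\sum_{T\text{ triangle of }G}d(T),\qquad \Gamma=\sum_{C\text{ induced 4-cycle of }G}d(C).
\]

\begin{lemma}\label{lem:conducive}
A full cover $\mathcal H$ is conducive to a clique $K$ if and only if every triangle contained in $K$ is flat.
\end{lemma}

\begin{proof}
In a canonical labeling of $\mathcal H_K$ every $\pi_{xy}$ with $x,y\in K$ preserves labels, so every triangle in $K$ is flat. Conversely, suppose that these triangles are flat. Fix $v\in K$, label $L(v)$ arbitrarily, and label $L(x)$ for $x\in K\setminus\{v\}$ so that $\pi_{vx}$ preserves labels. For distinct $x,y\in K\setminus\{v\}$, flatness of $xvy$ gives $\pi_{xy}=\pi_{vy}\pi_{xv}$, which preserves labels.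
\end{proof}

A defect cannot be confined to one face of a tetrahedron. This forces a cover that is not conducive to $K$ to have many defects, and it will let us make chosen triangles expensive to twist.

\begin{lemma}\label{lem:tetra}
Let $T$ be a triangle that is not flat, and let $v_1,\dots,v_p$ be distinct vertices, each adjacent to all three vertices of $T$. Then $D\ge2(p+1)$.
\end{lemma}

\begin{proof}
Let $T=xyz$ and $v=v_i$. If $vxy$, $vyz$, $vzx$ were all flat, then $\pi_{xy}=\pi_{vy}\pi_{xv}$, $\pi_{yz}=\pi_{vz}\pi_{yv}$ and $\pi_{zx}=\pi_{vx}\pi_{zv}$, and the product $\pi_{zx}\pi_{yz}\pi_{xy}$ would telescope to the identity. So for each $i$ there is a non-flat triangle formed by $v_i$ and two vertices of $T$. These $p$ triangles are distinct and different from $T$, and each of the $p+1$ non-flat triangles has defect at least $2$.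
\end{proof}

\section{The number of colorings to leading order}\label{sec:expansion}

Let $n=|V(G)|$. A \emph{lift} of a subgraph $Z$ of $G$ is a choice of one point in $L(x)$ for each $x\in V(Z)$ such that the points over $x$ and $y$ are matched for every $xy\in E(Z)$. A lift of a connected subgraph is determined by its point over one vertex, so there are at most $m$ lifts; a tree has exactly $m$, and a cycle $C$ has $m-d(C)$, one for each fixed point of its monodromy. For $A\subseteq E(G)$ let $N_A$ be the number of lifts of the spanning subgraph $(V(G),A)$, and let $\kappa(A)$ be its number of components. Then $N_A$ is the product of the numbers of lifts of the components, so $0\le N_A\le m^{\kappa(A)}$, with equality on the right if $A$ is a forest or if the cover is canonically labeled. A choice of one point from each list is an $\mathcal H$-coloring if and only if no edge of $G$ has matched points at its ends. Inclusion--exclusion over the set of edges with matched ends gives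
\begin{equation}\label{eq:IE}
P_{DP}(G,\mathcal H)=\sum_{A\subseteq E(G)}(-1)^{|A|}N_A,\qquad P(G,m)=\sum_{A\subseteq E(G)}(-1)^{|A|}m^{\kappa(A)}.
\end{equation}

\begin{example}\label{ex:cycles}
If $G$ is a triangle with defect $d$, then \eqref{eq:IE} reads
\[
P_{DP}(G,\mathcal H)=m^3-3m^2+3m-(m-d)=P(G,m)+d.
\]
If $G$ is a 4-cycle with defect $d$, then
\[
P_{DP}(G,\mathcal H)=m^4-4m^3+6m^2-4m+(m-d)=P(G,m)-d.
\]
So twisting a triangle creates colorings and twisting a 4-cycle destroys them. For the 4-cycle and $m\ge2$, a cyclic shift on one edge gives $d=m$.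
\end{example}

In a larger graph each of the other vertices contributes a factor of about $m$. A point displaced around a triangle then costs the adversary $m^{n-3}$, and a point displaced around a 4-cycle gains only $m^{n-4}$. But a 4-cycle may displace all $m$ points, so a fully twisted 4-cycle gains as much as one displaced point on a triangle costs. The next lemma says that these are the only terms of order $m^{n-3}$. The error must be controlled in terms of $D$, since $D$ may be as large as a multiple of $m$.

\begin{lemma}\label{lem:expansion}
Let $M=2^{|E(G)|}$. For every full $m$-fold cover $\mathcal H$ of $G$,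
\[
P_{DP}(G,\mathcal H)=P(G,m)+D\,m^{n-3}-\Gamma\,m^{n-4}+\varepsilon,\qquad|\varepsilon|\le M(1+D)\,m^{n-4}.
\]
In particular,
\begin{equation}\label{eq:lower}
P_{DP}(G,\mathcal H)-P(G,m)\ \ge\ D\Big(1-\frac Mm\Big)m^{n-3}-\Gamma\,m^{n-4}-M\,m^{n-4}.
\end{equation}
\end{lemma}

\begin{proof}
We first record a bound on lifts. Let $Z$ be a subgraph with a vertex $x$ adjacent in $Z$ to all other vertices of $Z$. The spanning star of $Z$ centered at $x$ has $m$ lifts. Each further edge $yz$ of $Z$ closes the triangle $xyz$, and by \eqref{eq:tri} the points over $y$ and $z$ are unmatched in exactly $d(xyz)$ of these lifts. Different edges give different triangles, so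
\begin{equation}\label{eq:star}
Z\text{ has at least }m-D\text{ lifts.}
\end{equation}

By \eqref{eq:IE}, $P_{DP}(G,\mathcal H)-P(G,m)=\sum_A\delta_A$ with $\delta_A=(-1)^{|A|}(N_A-m^{\kappa(A)})$, and $\delta_A=0$ for forests. Let $A$ contain a cycle. A component with $j$ vertices contributes $j-1$ to $n-\kappa(A)$, and a component with a cycle has $j\ge3$, so $n-\kappa(A)\ge2$.

If $n-\kappa(A)=2$, then $A$ is a triangle $T$, $N_A=(m-d(T))m^{n-3}$, and $\delta_A=d(T)m^{n-3}$. These terms sum to $Dm^{n-3}$.

If $n-\kappa(A)\ge4$, then $|\delta_A|\le m^{\kappa(A)}\le m^{n-4}$.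

Let $n-\kappa(A)=3$. Either $A$ is a triangle $T$ together with a disjoint edge, and then $N_A=(m-d(T))\cdot m\cdot m^{n-5}$ and $|\delta_A|\le Dm^{n-4}$; or $A$ has a single component $Z$ with edges, which has four vertices and contains a cycle. Such a $Z$ is a triangle with a pendant edge, $K_4$ minus an edge, $K_4$, or a 4-cycle. In the first three cases some vertex of $Z$ is adjacent to the other three, so \eqref{eq:star} gives $(m-D)m^{n-4}\le N_A\le m^{n-3}$ and $|\delta_A|\le Dm^{n-4}$. If $Z=C$ is a 4-cycle, then $\delta_A=-d(C)m^{n-4}$. The induced 4-cycles contribute $-\Gamma m^{n-4}$ in total. If $C$ has a chord $xy\in E(G)$, then $x$ is adjacent to all other vertices of $C+xy$, and distinct lifts of $C+xy$ are distinct lifts of $C$. So \eqref{eq:star} gives $m-d(C)\ge m-D$ and again $|\delta_A|\le Dm^{n-4}$.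

Every $A$ other than a triangle or an induced 4-cycle has $|\delta_A|\le(1+D)m^{n-4}$, and there are at most $M$ sets $A$.
\end{proof}

\section{Upper bounds for the gap}\label{sec:upper}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(a)]
Let $m\ge M=2^{|E(G)|}$ and let $\mathcal H$ be a full cover attaining $P_{DP}(G,m)$. In \eqref{eq:lower} the first term is nonnegative and $\Gamma\le Qm$, so $P_{DP}(G,m)\ge P(G,m)-Qm^{n-3}-Mm^{n-4}$. By \eqref{eq:chain}, $P'_{DP}(G,K,m)\le P(G,m)$. Subtract.
\end{proof}

For part (b) we must show that a twist on $K$ does not pay for itself. The smallest instructive case is the wheel formed by a 4-cycle $C$ and a hub adjacent to its four vertices. Here $C$ is the only induced 4-cycle, and \eqref{eq:star} applied to the whole wheel gives $d(C)\le D$. The gain $d(C)m^{n-4}\le Dm^{n-4}$ is therefore smaller than the cost $Dm^{n-3}$ by a factor $m$. All that matters here is that $C$ can be contracted across triangles.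

Recall the edge-path description of the fundamental group of a simplicial complex: a closed walk from a vertex $o$ of $G$ is null-homotopic in $\Delta(G)$ if and only if it can be turned into the trivial walk $(o)$ by finitely many moves of the following two kinds, each in either direction:
\begin{itemize}
\item replace a backtrack $x,y,x$ by $x$;
\item replace a step $x,y$ by $x,z,y$, where $xyz$ is a triangle of $G$.
\end{itemize}

\begin{lemma}\label{lem:null}
Let $C$ be a cycle of $G$ that is null-homotopic in $\Delta(G)$. There is an integer $\mu_C$, depending only on $G$ and $C$, such that $d(C)\le\mu_CD$ in every full cover of $G$.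
\end{lemma}

\begin{proof}
Regard $C$ as a closed walk from a vertex $o$, fix a sequence of moves reducing it to $(o)$, and let $\mu_C$ be its length. A backtrack move does not change the monodromy, since $\pi_{yx}\pi_{xy}=\mathrm{id}$. For a triangle move across $T=xyz$, let $\varphi$ and $\psi$ be the transports along the parts of the walk before and after the place of the move. The two monodromies are $\psi\pi_{xy}\varphi$ and $\psi\pi_{zy}\pi_{xz}\varphi$. As $\varphi$ and $\psi$ are bijections, \eqref{eq:tri} shows that they differ at exactly $d(T)\le D$ points of $L(o)$. The last walk has monodromy $\mathrm{id}$, so $\operatorname{mon}(C)$ differs from $\mathrm{id}$ at no more than $\mu_CD$ points.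
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(b)]
Let $\mathcal H$ be a full cover that is not conducive to $K$. By Lemma~\ref{lem:conducive} some triangle $T\subseteq K$ is not flat, and Lemma~\ref{lem:tetra} applied to the $k-3$ vertices of $K\setminus T$ gives $D\ge2(k-2)$. By hypothesis, $D\ge q+1$. Let $\mu$ be the sum of the numbers $\mu_C$ over the null-homotopic induced 4-cycles. Bounding the defects of the other $q$ induced 4-cycles by $m$, we get $\Gamma\le qm+\mu D$. Put $M'=M+\mu$, a constant depending only on $G$. For $m>(q+2)M'$, \eqref{eq:lower} gives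
\begin{align*}
P_{DP}(G,\mathcal H)-P(G,m)&\ge m^{n-3}\Big(D\Big(1-\frac{M'}m\Big)-q-\frac{M'}m\Big)\\
&\ge m^{n-3}\Big((q+1)\Big(1-\frac{M'}m\Big)-q-\frac{M'}m\Big)=m^{n-3}\Big(1-\frac{(q+2)M'}m\Big)>0.
\end{align*}
So $P_{DP}(G,\mathcal H)>P(G,m)\ge P_{DP}(G,m)$, and $\mathcal H$ does not attain the minimum. The minimum $P_{DP}(G,m)$ is attained by a full cover, which is therefore conducive to $K$, and $P'_{DP}(G,K,m)=P_{DP}(G,m)$.

If $G$ has at most one induced 4-cycle, then $q\le1<2\le2(k-2)$. The clique complex of $G$ has the cliques of $G$ as its simplices; its 2-skeleton is $\Delta(G)$, and the fundamental group of a simplicial complex is that of its 2-skeleton. So if the clique complex is simply connected, then $q=0$.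
\end{proof}

This proof tells us where to look for a counterexample. For $m\ge2M$, a cover with $D>2Q$ has $D\ge2Q+1$, hence at least $P(G,m)+\frac12m^{n-3}-Mm^{n-4}$ colorings by \eqref{eq:lower}, so for large $m$ an optimal cover has bounded $D$. To separate $P_{DP}$ from $P'_{DP}$ we want many induced 4-cycles $C$ such that
\begin{itemize}
\item[(R)] $d(C)=0$ whenever the triangles are flat, but
\item[(F)] $d(C)$ is a positive proportion of $m$ in a cover with bounded $D$ whose defects all lie in $K$.
\end{itemize}
By Lemma~\ref{lem:null}, (F) forces $C$ not to be null-homotopic. When all triangles are flat, neither move changes the monodromy, so the fundamental group of $\Delta(G)$ acts on a list, and (R) says that the class of $C$ acts trivially. We thus need a group element that is not the identity, acts trivially in finite actions, and acts far from trivially once a defining relation may fail at a few points.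

\section{The relation $ta^2t^{-1}=a^3$, exactly and approximately}\label{sec:BS}

For permutations $a,t$ of a finite set put
\[
b=tat^{-1},\qquad r=a^{-3}ta^2t^{-1},\qquad g=bab^{-1}a^{-1}.
\]
Thus $r=\mathrm{id}$ is the Baumslag--Solitar relation $ta^2t^{-1}=a^3$, and $g=\mathrm{id}$ says that $a$ and $b$ commute. The relation has nontrivial solutions: on $\mathbb Z/5$, for $a(x)=x+1$ and $t(x)=-x$ we have $b=a^{-1}$ and $ta^2t^{-1}=a^{-2}=a^3$. Here $b$ is a power of $a$, and this always happens.

\begin{lemma}\label{lem:exact}
If $a,t$ are permutations of a finite set and $r=\mathrm{id}$, then $g=\mathrm{id}$.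
\end{lemma}

\begin{proof}
Since the set is finite, $a$ has finite order $\nu$. The conjugate permutations $a^2$ and $a^3$ have the same order, so $\nu/\gcd(\nu,2)=\nu/\gcd(\nu,3)$. Hence $\gcd(\nu,2)=\gcd(\nu,3)$, and this number lies in $\{1,2\}\cap\{1,3\}$, so $\nu$ is odd. With $j=(\nu+1)/2$ we have $a=(a^2)^j$, and so $b=(ta^2t^{-1})^j=a^{3j}$ commutes with $a$.
\end{proof}

The proof rests on $\nu$ being odd, so to break the conclusion we take for $a$ a cycle of length $6\ell$. Then $a^2$ has two cycles of length $3\ell$ (the even and the odd residues), $a^3$ has three cycles of length $2\ell$ (the classes modulo $3$), and the two are not conjugate. They are almost conjugate: cut each cycle of $a^2$ into a path on $2\ell$ points and a path on $\ell$ points, lay the two long paths along the classes $0$ and $2$, and lay the two short paths end to end along the class $1$. This takes four cuts. For $\ell=2$ the resulting map $t$ on $\mathbb Z/12$ is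
\[
\begin{array}{c|cccccccccccc}
x&0&1&2&3&4&5&6&7&8&9&10&11\\\hline
t(x)&0&2&3&5&6&8&9&11&1&7&4&10
\end{array}
\]
and $t(x+2)=t(x)+3$ fails only for $x=6,7,10,11$. The permutation $b$ sends each entry of the second row to the next one, cyclically. So $ab$ sends $0,3,6$ to $3,6,9$, while $ba$ sends them to $7,10,4$.

\begin{lemma}\label{lem:approx}
For every $m\ge30$ there are permutations $a,t$ of an $m$-element set with $\|r\|\le4$ and $\|g\|\ge m/4$.
\end{lemma}

\begin{proof}
Let $\ell=\lfloor m/6\rfloor\ge5$. Let $a$ and $t$ fix $m-6\ell\le5$ points, identify the other points with $\mathbb Z/6\ell=\{0,\dots,6\ell-1\}$, and there let $a(x)=x+1$ and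
\[
t(2i)=\begin{cases}3i&0\le i<2\ell,\\3(i-2\ell)+1&2\ell\le i<3\ell,\end{cases}\qquad
t(2i+1)=\begin{cases}3i+2&0\le i<2\ell,\\3(i-\ell)+1&2\ell\le i<3\ell.\end{cases}
\]
The values $3j$ and $3j+2$ with $0\le j<2\ell$ are each taken once. The value $3j+1$ is taken once, at an even argument if $0\le j<\ell$ and at an odd argument if $\ell\le j<2\ell$. So $t$ is a bijection, and it maps $\{4\ell,\dots,6\ell-1\}$ onto the class $1$ modulo $3$; classes modulo $3$ are well defined because $3$ divides $6\ell$.

Passing from $x$ to $x+2$ raises $i$ by one, so $t(x+2)=t(x)+3$ unless $x\in\{2i,2i+1\}$ with $i\in\{2\ell-1,3\ell-1\}$. For $y=t(x)$ this equation says $ta^2t^{-1}(y)=a^3(y)$, that is, $r(y)=y$. Hence $\|r\|\le4$.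

The permutation $g$ moves $ab(y)$ if and only if $ba(y)\ne ab(y)$, so $\|g\|$ is the number of such $y$. We have $b(t(x))=t(x+1)$. Let $y=3j$ with $0\le j\le2\ell-2$. Since $y=t(2j)$, we get $b(y)=t(2j+1)=3j+2$, and $ab(y)\equiv0\pmod3$. On the other hand $a(y)=3j+1$ equals $t(x)$ for some $x\in\{4\ell,\dots,6\ell-1\}$, and $x\neq6\ell-1$ because $t(6\ell-1)=3(2\ell-1)+1$ and $j\ne2\ell-1$. So $x+1\in\{4\ell,\dots,6\ell-1\}$ and $ba(y)=t(x+1)\equiv1\pmod3$. Therefore $\|g\|\ge2\ell-1$. Finally $4(2\ell-1)\ge6\ell+5\ge m$ because $\ell\ge5$.
\end{proof}

\begin{remark}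
The word $g$ is not the identity in the group $\langle a,t\mid ta^2t^{-1}=a^3\rangle$. Otherwise it would be, in the free group on $a,t$, a product of a fixed number $\mu$ of conjugates of $r^{\pm1}$, and the permutations of Lemma~\ref{lem:approx} would satisfy $m/4\le\|g\|\le4\mu$ for all $m\ge 30$. By Lemma~\ref{lem:exact} it acts trivially in every finite action, so it is the element asked for at the end of Section~\ref{sec:upper}.
\end{remark}

\section{The graph}\label{sec:graph}

We build a graph in which $a$ and $t$ are monodromies of two cycles, flatness of certain triangles imposes $r=\mathrm{id}$, one of these triangles lies in $K$, and many induced 4-cycles have monodromy $g$. The parameters are $k\ge3$, $W\ge1$ and $p\ge0$; $W$ and $p$ are chosen in Section~\ref{sec:proof}.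

\subsection*{The base}
Let $B$ consist of two 4-cycles $\alpha=(o,\alpha_1,\alpha_2,\alpha_3,o)$ and $\tau=(o,\tau_1,\tau_2,\tau_3,o)$ that share only $o$. The graph $B$ has no triangles, so flatness imposes no condition on $a=\operatorname{mon}(\alpha)$ and $t=\operatorname{mon}(\tau)$. Consider the closed walks from $o$
\[
w=\tau^{-1}\alpha\,\alpha\,\tau\,\alpha^{-1}\alpha^{-1}\alpha^{-1},\qquad
w'=\alpha^{-1}\,\tau^{-1}\alpha^{-1}\tau\;\alpha\;\tau^{-1}\alpha\,\tau
\]
of lengths $28$ and $32$, with vertices $w_i$ and $w'_i$, indices taken modulo the length. Monodromy reverses the order of the letters, so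
\begin{equation}\label{eq:words}
\operatorname{mon}(w)=a^{-3}ta^2t^{-1}=r,\qquad\operatorname{mon}(w')=(tat^{-1})\,a\,(ta^{-1}t^{-1})\,a^{-1}=g.
\end{equation}
In both words no letter is followed by its inverse, even cyclically, so the walks never backtrack: $w_i\ne w_{i+2}$ and $w'_i\ne w'_{i+2}$ for all $i$.

\subsection*{Collars}
To impose $r=\mathrm{id}$ we would like to join a hub to all vertices of $w$, as in the wheel. But $w$ visits every vertex of $B$, and such a hub would contract $\alpha$ and $\tau$ themselves. So we first copy $w$ onto a cycle of new vertices. Let $v=(v_0,\dots,v_{\ell-1},v_0)$ be a closed walk in a graph $Z$, with indices modulo $\ell$. \emph{Attaching a collar} $\hat v$ to $v$ means adding new vertices $\hat v_0,\dots,\hat v_{\ell-1}$ and the edges $\hat v_i\hat v_{i+1}$, $\hat v_iv_i$, $\hat v_iv_{i+1}$ for all $i$. We write $\hat v$ also for the closed walk $(\hat v_0,\dots,\hat v_{\ell-1},\hat v_0)$. The triangles $\hat v_iv_iv_{i+1}$ and $\hat v_i\hat v_{i+1}v_{i+1}$ are the \emph{collar triangles}; the two lower rows of Figure~\ref{fig:annulus} show them.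

\begin{lemma}\label{lem:collar}
Let $\ell\ge4$ and $v_i\neq v_{i+2}$ for all $i$, and let $\hat Z$ be obtained from $Z$ by attaching the collar $\hat v$ to $v$.
\begin{itemize}
\item[(a)] The triangles of $\hat Z$ not contained in $Z$ are exactly the collar triangles.
\item[(b)] If the collar triangles are flat, then $\operatorname{mon}(\hat v)=\pi_{v_0\hat v_0}\operatorname{mon}(v)\,\pi_{\hat v_0v_0}$.
\item[(c)] Identify all lists with $[m]$. Every full cover of $Z$ extends to a full cover of $\hat Z$ in which the collar triangles are flat and $\operatorname{mon}(\hat v)=\operatorname{mon}(v)$.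
\end{itemize}
\end{lemma}

\begin{proof}
(a) The new vertices induce a cycle of length $\ell\ge4$, so a triangle contains at most two of them. The only neighbors of $\hat v_i$ in $Z$ are $v_i$ and $v_{i+1}$, which gives the triangles with one new vertex. The common neighbors of $\hat v_i$ and $\hat v_{i+1}$ in $Z$ form the set $\{v_i,v_{i+1}\}\cap\{v_{i+1},v_{i+2}\}$, which is $\{v_{i+1}\}$ because $v_i\ne v_{i+2}$.

(b) Flatness of the two kinds of triangles gives
\[
\pi_{\hat v_i\hat v_{i+1}}=\pi_{v_{i+1}\hat v_{i+1}}\,\pi_{\hat v_iv_{i+1}}=\pi_{v_{i+1}\hat v_{i+1}}\,\pi_{v_iv_{i+1}}\,\pi_{\hat v_iv_i},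
\]
and the product over $i$ telescopes.

(c) Set $\pi_{\hat v_iv_i}=\mathrm{id}$ and $\pi_{\hat v_iv_{i+1}}=\pi_{\hat v_i\hat v_{i+1}}=\pi_{v_iv_{i+1}}$. These are $3\ell$ different edges, both equalities displayed in (b) hold, and (b) gives the monodromy.
\end{proof}

\subsection*{The construction}
Starting from $B$, carry out the following steps in order.
\begin{enumerate}
\item \emph{Relation.} Attach a collar $U=(u_0,\dots,u_{27})$ to $w$, and add a hub $z$ adjacent to all $u_i$.
\item \emph{Commutator.} Attach a collar $X=(x_0,\dots,x_{31})$ to $w'$, and then a collar $Y=(y_0,\dots,y_{31})$ to the cycle $X$. Call the graph obtained so far $F$; it has $7+28+1+32+32=100$ vertices and involves no parameter.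
\item \emph{Test cycles.} For $s=1,\dots,W$ add a 4-cycle $C^s=(c^s_0,c^s_1,c^s_2,c^s_3)$ and join $c^s_j$ to $y_{8j},y_{8j+1},\dots,y_{8j+8}$, indices of $y$ modulo $32$ and lower indices of $c$ modulo $4$ (Figure~\ref{fig:annulus}). This shortens the 32-cycle $Y$ to a 4-cycle, the only length at which a twist gains in Lemma~\ref{lem:expansion}.
\item \emph{Clique.} Add vertices $e_1,\dots,e_{k-3}$, adjacent to each other and to $z,u_0,u_1$. Let $K=\{z,u_0,u_1,e_1,\dots,e_{k-3}\}$, a clique of size $k$. Call this graph $G_0$.
\item \emph{Cones.} For each triangle $T$ of $G_0$ with $T\not\subseteq K$ add $p$ new vertices, each adjacent exactly to the three vertices of $T$. The result is $G$. By Lemma~\ref{lem:tetra} a twist on such a $T$ forces $D\ge2(p+1)$, while the triangles in $K$ stay cheap to twist.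
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=1.05,every node/.style={circle,draw,fill=white,inner sep=1pt,minimum size=15pt,font=\scriptsize}]
\foreach \i in {0,...,10} \node (x\i) at (\i,0) {$x_{\i}$};
\foreach \i in {0,...,9} \node (y\i) at (\i+0.5,1) {$y_{\i}$};
\node (c0) at (4.5,2.5) {$c^s_0$};
\node (c1) at (10,2.5) {$c^s_1$};
\foreach \i [evaluate=\i as \j using int(\i+1)] in {0,...,9} \draw (x\i)--(x\j) (y\i)--(x\i) (y\i)--(x\j);
\foreach \i [evaluate=\i as \j using int(\i+1)] in {0,...,8} \draw (y\i)--(y\j);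
\foreach \i in {0,...,8} \draw (c0)--(y\i);
\draw (c1)--(y8) (c1)--(y9);
\draw[very thick] (c0)--(c1);
\draw[dashed] (x0)--(-0.7,0) (y0)--(-0.4,1) (x10)--(10.7,0) (y9)--(10.5,1);
\draw[dashed,very thick] (c0)--(0,2.5) (c1)--(10.9,2.5);
\end{tikzpicture}
\caption{Part of the triangulated annulus between the 32-cycle $X$ and a test 4-cycle $C^s$ (thick). The cycle $Y$ is a collar on $X$: $y_i$ is joined to $x_i$ and $x_{i+1}$. Each vertex of $C^s$ is joined to nine consecutive vertices of $Y$, and consecutive vertices of $C^s$ have exactly one common neighbor on $Y$.}\label{fig:annulus}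
\end{figure}

We need all triangles of $G$, because $D$ counts all of them, and control of the induced 4-cycles, because a conducive cover may gain from any of them.

\begin{lemma}\label{lem:triangles}
The triangles of $G_0$ are the collar triangles of $U$, $X$ and $Y$; the triangles $zu_iu_{i+1}$; the triangles $c^s_jy_iy_{i+1}$ with $8j\le i<8j+8$ and $c^s_jc^s_{j+1}y_{8j+8}$; and the triangles contained in $K$. Every other triangle of $G$ consists of a cone vertex and two vertices of the triangle of $G_0$ below it.
\end{lemma}

\begin{proof}
Each operation adds only edges incident with its new vertices, so we list the triangles created by each operation. The base has none. The three collars are attached to closed walks without backtracks, so Lemma~\ref{lem:collar}(a) applies. When $z$ is added, its neighborhood is the chordless cycle $U$. The neighbors of $c^s_j$ in $G_0$ are $c^s_{j-1}$, $c^s_{j+1}$, which are not adjacent, and the vertices of the induced path $y_{8j},\dots,y_{8j+8}$. So a triangle with exactly one vertex of the test cycles is $c^s_jy_iy_{i+1}$. Different test cycles are not joined, and the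 only common neighbor of $c^s_j$ and $c^s_{j+1}$ in $G_0$ is $y_{8j+8}$. All neighbors of $e_i$ lie in $K$. Cone vertices are pairwise nonadjacent and have three neighbors each.
\end{proof}

Let $Q_0$ and $Q$ be the numbers of induced 4-cycles of $F$ and of $G_0$. Then $Q_0$ is an absolute constant and $Q$ does not depend on $p$. Let $R=X\cup Y\cup C^1\cup\dots\cup C^W$ as a set of vertices.

\begin{lemma}\label{lem:fourcycles}
The graph $G$ has exactly $Q$ induced 4-cycles, among them $C^1,\dots,C^W$. Every induced 4-cycle of $G$ is an induced 4-cycle of $F$ or is contained in $G_0[R]$.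
\end{lemma}

\begin{proof}
Each vertex of an induced 4-cycle has two nonadjacent neighbors. The neighborhoods of the cone vertices and of the $e_i$ are cliques, so no induced 4-cycle of $G$ uses these vertices. As $G_0$ and $F$ are induced subgraphs of $G$, the induced 4-cycles of $G$ are those of $G_0$, and those avoiding the test cycles are those of $F$. The $C^s$ have no chords by construction. If an induced 4-cycle contains $c^s_j$, all its vertices are within distance $2$ of $c^s_j$ in $G_0$. The neighbors of $c^s_j$ in $G_0$ lie in $C^s\cup Y$, and the neighbors in $G_0$ of the vertices of $C^s\cup Y$ lie in $R$.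
\end{proof}

\section{Flat covers and a twisted cover}\label{sec:covers}

We now verify properties (R) and (F) of Section~\ref{sec:upper}.

\begin{lemma}\label{lem:rigid}
If all triangles of $G_0$ are flat in a full $m$-fold cover of $G$, then every cycle in $G_0[R]$ has defect $0$. Consequently $\Gamma\le Q_0m$.
\end{lemma}

\begin{proof}
Flatness of $zu_iu_{i+1}$ gives $\pi_{u_iu_{i+1}}=\pi_{zu_{i+1}}\pi_{u_iz}$ for all $i$, and the product telescopes to $\operatorname{mon}(U)=\mathrm{id}$. By Lemma~\ref{lem:collar}(b) and \eqref{eq:words}, $r=\mathrm{id}$. By Lemma~\ref{lem:exact}, $g=\mathrm{id}$, and by \eqref{eq:words} and Lemma~\ref{lem:collar}(b) again, $\operatorname{mon}(X)=\mathrm{id}$.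

We label the lists over $R$ so that every edge of $G_0[R]$ preserves labels, using repeatedly that if two edges of a flat triangle preserve labels, so does the third. Label $L(x_0)$ arbitrarily and transport the labels along $x_0,x_1,\dots,x_{31}$; the edge $x_{31}x_0$ preserves labels because $\operatorname{mon}(X)=\mathrm{id}$. Label $L(y_i)$ through the edge $y_ix_i$. The triangle $y_ix_ix_{i+1}$ takes care of the edge $y_ix_{i+1}$, and then $y_iy_{i+1}x_{i+1}$ takes care of $y_iy_{i+1}$. Label $L(c^s_j)$ through the edge $c^s_jy_{8j}$. The triangles $c^s_jy_iy_{i+1}$ for $i=8j,\dots,8j+7$ take care of the edges $c^s_jy_{i+1}$ in turn, and then $c^s_jc^s_{j+1}y_{8j+8}$ takes care of $c^s_jc^s_{j+1}$. These are all edges of $G_0[R]$, so every cycle there has trivial monodromy. By Lemma~\ref{lem:fourcycles} only the $Q_0$ induced 4-cycles of $F$ can contribute to $\Gamma$, each at most $m$.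
\end{proof}

\begin{lemma}\label{lem:twisted}
For all permutations $a,t$ of $[m]$ there is a full $m$-fold cover of $G$ with $D=(k-2)\|r\|$ and $d(C^s)=\|g\|$ for every $s$. In particular, for $m\ge30$ there is a full $m$-fold cover with $D\le4(k-2)$ and $\Gamma\ge Wm/4$.
\end{lemma}

\begin{proof}
Identify every list with $[m]$, so that the $\pi_{xy}$ are permutations of $[m]$. We assign the edges in the order of the construction, each edge once.

\emph{Base and collars.} Set $\pi_{o\alpha_1}=a$, $\pi_{o\tau_1}=t$, and the identity on the other edges of $B$; then $\operatorname{mon}(\alpha)=a$ and $\operatorname{mon}(\tau)=t$. Extend over $U$, $X$, $Y$ by Lemma~\ref{lem:collar}(c). The collar triangles are flat, and by \eqref{eq:words}, $\operatorname{mon}(U)=r$ and $\operatorname{mon}(Y)=\operatorname{mon}(X)=g$.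

\emph{Hub.} If $r\ne\mathrm{id}$ the triangles at $z$ cannot all be flat, so we push the whole defect into the one that lies in $K$. Set $\pi_{zu_1}=\mathrm{id}$ and $\pi_{zu_{i+1}}=\pi_{u_iu_{i+1}}\pi_{zu_i}$ for $i=1,\dots,27$, where $u_{28}=u_0$. Then $zu_iu_{i+1}$ is flat for $i\ne0$. The monodromy of $(z,u_0,u_1,z)$ is $\pi_{u_0u_1}\pi_{zu_0}=\pi_{u_0u_1}\pi_{u_{27}u_0}\cdots\pi_{u_1u_2}$, the monodromy of $U$ started at $u_1$. It is conjugate to $r$, so $d(zu_0u_1)=\|r\|$.

\emph{Test cycles.} For $8j\le i\le8j+8$ let $\pi_{c^s_jy_i}$ be the transport along $y_{8j},y_{8j+1},\dots,y_i$, which is the identity for $i=8j$, and let $\pi_{c^s_jc^s_{j+1}}=\pi_{c^s_jy_{8j+8}}$. Then $\pi_{c^s_jy_{i+1}}=\pi_{y_iy_{i+1}}\pi_{c^s_jy_i}$, and $\pi_{c^s_jc^s_{j+1}}=\pi_{y_{8j+8}c^s_{j+1}}\pi_{c^s_jy_{8j+8}}$ because $\pi_{y_{8j+8}c^s_{j+1}}=\mathrm{id}$. So both kinds of triangles at the test cycles are flat. The edge $c^s_jc^s_{j+1}$ carries the transport along a quarter of $Y$, so $\operatorname{mon}(C^s)=\operatorname{mon}(Y)=g$.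

\emph{Clique.} Make each $e_i$ a copy of $z$: let $K_0=\{z,e_1,\dots,e_{k-3}\}$, put the identity on all edges inside $K_0$, and set $\pi_{e_iu_0}=\pi_{zu_0}$, $\pi_{e_iu_1}=\pi_{zu_1}$. Triangles inside $K_0$ are flat. A triangle $vv'u$ with $v,v'\in K_0$ and $u\in\{u_0,u_1\}$ is flat because $\pi_{vu}=\pi_{v'u}=\pi_{v'u}\pi_{vv'}$. The $k-2$ triangles $vu_0u_1$ with $v\in K_0$ have the same monodromy as $zu_0u_1$, hence defect $\|r\|$.

\emph{Cones.} By Lemma~\ref{lem:triangles} we have shown that all triangles of $G_0$ outside $K$ are flat. Let $v$ be a cone vertex over such a triangle $xx'x''$. Set $\pi_{vx}=\mathrm{id}$, $\pi_{vx'}=\pi_{xx'}$, $\pi_{vx''}=\pi_{xx''}$. The triangles $vxx'$ and $vxx''$ are flat by definition, and $vx'x''$ is flat because $\pi_{x'x''}\pi_{vx'}=\pi_{x'x''}\pi_{xx'}=\pi_{xx''}=\pi_{vx''}$.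

By Lemma~\ref{lem:triangles}, $D=(k-2)\|r\|$. For the last claim take $a,t$ from Lemma~\ref{lem:approx} and recall that the $C^s$ are induced 4-cycles.
\end{proof}

\begin{remark}
Two parts of $G$ only serve to stop a conducive cover from imitating this one. Without cones ($p=0$), one could start the recursion at the hub from $u_6$ instead of $u_1$; the defect would move to the triangle $zu_5u_6$, and the cover would be conducive to $K$ with $D=\|r\|$ and the same $d(C^s)$. Without the second collar, with the test cycles attached to $X$ in the same way, $x_0$ and $x_4$ are both adjacent to $o=w'_0=w'_4$, so $(x_0,c^s_0,x_4,o)$ is an induced 4-cycle for each $s$. When the triangles are flat its monodromy is conjugate to that of the first letter $\alpha^{-1}$ of $w'$. If $5$ divides $m$, disjoint copies of the solution on $\mathbb Z/5$ from Section~\ref{sec:BS} then give a cover with all triangles flat in which these $W$ cycles have defect $m$.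
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The twisted cover pays $4(k-2)$ and gains $W/4$, in units of $m^{n-3}$, while a cover with flat triangles can gain at most $Q_0$. So choose
\[
W=4\big(4(k-2)+Q_0+h\big).
\]
This determines $G_0$ and $Q$. Then choose $p=Q$, so that twisting a coned triangle costs more than all induced 4-cycles together can gain; this is not circular, since cones create no induced 4-cycles (Lemma~\ref{lem:fourcycles}). Let $n=|V(G)|$, $M=2^{|E(G)|}$, and $m\ge2M$; note that $2M\ge30$.

\emph{Upper bound for $P_{DP}$.} Lemma~\ref{lem:expansion}, applied to a cover with $D\le4(k-2)$ and $\Gamma\ge Wm/4$ from Lemma~\ref{lem:twisted}, gives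
\begin{equation}\label{eq:up}
P_{DP}(G,m)\le P(G,m)+\Big(4(k-2)-\frac W4\Big)m^{n-3}+(4k-7)M\,m^{n-4}.
\end{equation}

\emph{Lower bound for $P'_{DP}$.} Let $\mathcal H$ be conducive to $K$. By Lemma~\ref{lem:conducive} the triangles in $K$ are flat, so there are two cases.

Suppose first that some triangle $T\not\subseteq K$ of $G_0$ is not flat. Lemma~\ref{lem:tetra} applied to the $p$ cone vertices over $T$ gives $D\ge2(p+1)\ge2Q$. By Lemma~\ref{lem:fourcycles}, $\Gamma\le Qm$. Since $M/m\le\frac12$, \eqref{eq:lower} yields
\[
P_{DP}(G,\mathcal H)\ge P(G,m)+\Big(\frac D2-Q\Big)m^{n-3}-Mm^{n-4}\ge P(G,m)-Mm^{n-4}.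
\]

Otherwise all triangles of $G_0$ are flat. Then $\Gamma\le Q_0m$ by Lemma~\ref{lem:rigid}. Triangles at cone vertices may have defects, but $D(1-M/m)\ge0$, so \eqref{eq:lower} yields
\[
P_{DP}(G,\mathcal H)\ge P(G,m)-Q_0m^{n-3}-Mm^{n-4}.
\]
The last bound holds in both cases, hence also for $P'_{DP}(G,K,m)$. Subtracting \eqref{eq:up}, we obtain for all $m\ge2M$
\begin{align*}
P'_{DP}(G,K,m)-P_{DP}(G,m)&\ge\Big(\frac W4-4(k-2)-Q_0\Big)m^{n-3}-(4k-6)M\,m^{n-4}\\
&=h\,m^{n-3}-(4k-6)M\,m^{n-4}.
\end{align*}
This is the theorem with $\gamma=(4k-6)M$, and the right side is positive for all $m>(4k-6)M$. \qed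

\begin{thebibliography}{1}

\bibitem{KMMT}
Hemanshu Kaul, Michael Maxfield, Jeffrey A. Mudrock, and Seth Thomason,
\emph{The DP Color Function of Clique-Gluings of Graphs},
arXiv:2112.05316 (2021).

\end{thebibliography}
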